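# Ascending chains of two-sided ideals in the enveloping algebra of the positive Witt algebra

## 1. A negative guess, tested on ideals that meet $W_+$

Throughout, $\Bbbk$ is a field of characteristic zero. The positive Witt algebra $W_+$ is the Lie algebra with basis $e_1,e_2,e_3,\dots$ and bracket
$$[e_i,e_j]=(j-i)\,e_{i+j}.\tag{1}$$
Let ${\rm U}(W_+)$ be its universal enveloping algebra. The problem, taken from Alexey V. Petukhov and Susan J. Sierra, "Ideals in the enveloping algebra of the positive Witt algebra", arXiv:1710.10029 (2017), asks whether two-sided ideals of ${\rm U}(W_+)$ satisfy the ascending chain condition (ACC): is every strictly ascending chain of two-sided ideals finite?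

The answer one would first guess is no. It is known that ${\rm U}(W_+)$ is neither left nor right noetherian. By the Poincaré–Birkhoff–Witt (PBW) theorem it has the size of a polynomial ring in infinitely many variables, and in such a ring $(e_1)\subsetneq(e_1,e_2)\subsetneq(e_1,e_2,e_3)\subsetneq\cdots$ never stops. If the bracket were zero, this chain would settle the matter. So let us test the guess with the actual bracket.

**First test: ideals containing a basis vector.** Let $I$ be a two-sided ideal with $e_n\in I$, $n\ge2$. Then $[e_n,e_j]=(j-n)e_{n+j}\in I$, so $e_{n+j}\in I$ for all $j\ge1$ with $j\ne n$. Also $e_{n+1}\in I$ gives $[e_{n+1},e_{n-1}]=-2e_{2n}\in I$. Hence $I$ contains $e_k$ for all $k\ge n$, and ${\rm U}(W_+)/I$ is a quotient of the enveloping algebra of a finite-dimensional Lie algebra. Such an enveloping algebra is noetherian (a textbook fact), so every ascending chain starting at $I$ is finite. If $e_1\in I$, then $[e_1,e_2]=e_3\in I$ and we are in the previous case. In particular, the chain generated by $e_1$, then $e_1,e_2$,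 and so on, is constant from its second term.

**Second test: ideals containing any nonzero $w\in W_+$.** For $a,b\ge2$ and every $k$,
$$[e_{a+1},[e_{b-1},e_k]]-2[e_a,[e_b,e_k]]+[e_{a-1},[e_{b+1},e_k]]=-4\,e_{k+a+b}.\tag{2}$$
Indeed, with $u=k-b$ and $v=k+b-a$ the coefficient on the left is
$$(u+1)(v-2)-2uv+(u-1)(v+2)=-4 .$$
So if $w=\sum_kc_ke_k\neq0$ lies in a two-sided ideal $I$, then $I$ contains all shifts $\sum_kc_ke_{k+n}$ with $n\ge4$. These span a subspace of finite codimension in $W_+$: if $e_m$ is the last basis vector occurring in $w$, the shifts together with $e_1,\dots,e_{m+3}$ span $W_+$. Thus $L=I\cap W_+$ is a Lie ideal of finite codimension, and ${\rm U}(W_+)/I$ is a quotient of ${\rm U}(W_+/L)$, which is noetherian. Again chains starting at $I$ are finite.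

So the easy candidates for infinite chains all fail, and a counterexample would have to consist of ideals with $I\cap W_+=0$. In fact there is none: the guess is wrong, and two-sided ideals of ${\rm U}(W_+)$ do satisfy ACC. Keep identity (2) in mind. It says that a suitable combination of *double brackets* is a *multiplication operator*, namely a shift of indices. The proof rests on many-variable versions of this.

## 2. The Lie algebras $t^r\Bbbk[t]$, Poisson ideals, and the theorem

Fix an integer $r\ge2$. Put $V=t^r\Bbbk[t]$ and let $W=\{u_f:f\in V\}$ be the Lie algebra with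
$$[u_f,u_g]=u_{fg'-f'g}.$$
For $e_i=u_{t^{i+1}}$ we get $fg'-f'g=(j-i)t^{i+j+1}$ for $f=t^{i+1}$, $g=t^{j+1}$, which is (1). So $W$ has basis $\{e_i:i\ge r-1\}$, and $r=2$ is the case $W=W_+$. General $r$ costs nothing.

**Definition (Poisson ideals).** Let $S={\rm Sym}(W)=\bigoplus_{n\ge0}S^n$, with the bracket $\{\cdot,\cdot\}$ that extends $\{u_f,u_g\}=u_{fg'-f'g}$ by the Leibniz rule in each argument. A *Poisson ideal* of $S$ is an ideal stable under $\{u_f,\cdot\}$ for all $f\in V$.

For instance, with $r=2$, a Poisson ideal containing $e_1e_3-e_2^2$ also contains $\{e_1,e_1e_3-e_2^2\}=2e_1e_4-2e_2e_3$.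

**Definition (the maps $\psi_N$).** For $N\ge0$ let
$$\psi_N:S\to\Bbbk[z_1,\dots,z_N,a_1,\dots,a_N],\qquad u_f\mapsto\sum_{i=1}^Na_i\,(f/t^r)(z_i),\qquad Q_N=\ker\psi_N .$$

For $r=2$, $N=1$ this sends $e_i\mapsto a_1z_1^{i-1}$, so $e_1e_3-e_2^2$ and $e_1e_4-e_2e_3$ lie in $Q_1$. That each $Q_N$ is a Poisson ideal will be seen in (7).

**Theorem 1.** (a) Two-sided ideals of ${\rm U}(W)$ satisfy ACC; in particular this holds for ${\rm U}(W_+)$. (b) All Poisson ideals of $S$ satisfy ACC. (c) Every nonzero homogeneous Poisson ideal of $S$ contains $Q_N$ for some $N\ge1$.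

## 3. Reduction to homogeneous Poisson ideals above some $Q_N$

By the PBW theorem, the filtration of ${\rm U}(W)$ by degree in $W$ has associated graded ring $S$. For a two-sided ideal $I$, let $\operatorname{gr}I\subseteq S$ be the span of the leading parts of its elements. It is a homogeneous ideal. The operator $[u_f,\cdot]$ maps $I$ to $I$, preserves the filtration and induces $\{u_f,\cdot\}$ on $S$, so $\operatorname{gr}I$ is a Poisson ideal. Moreover $I\subseteq I'$ and $\operatorname{gr}I=\operatorname{gr}I'$ force $I=I'$: given $x\in I'$, subtract an element of $I$ with the same leading part and induct on the degree of $x$. So a strictly ascending chain of two-sided ideals yields a strictly ascending chain of homogeneous Poisson ideals.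

The same works for an arbitrary Poisson ideal $J$ of $S$. As $\{u_f,\cdot\}$ maps $S^n$ to $S^n$, the span of the top-degree components of elements of $J$ is a homogeneous Poisson ideal, and it detects strict inclusions. Hence (a) and (b) follow from ACC for homogeneous Poisson ideals. In a chain of these, either all members are $0$ or some member is nonzero and contains some $Q_N$, by (c). So (a) and (b) follow from (c) together with

> (∗) for every $N\ge1$, Poisson ideals of $S$ containing $Q_N$ satisfy ACC.

Part (c) is proved in Section 6, and (∗) in Sections 7–9.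

## 4. Symmetric polynomials, and points with few distinct coordinates

Let $\Lambda_n=\Bbbk[t_1,\dots,t_n]^{S_n}$ and $\sigma_n=t_1\cdots t_n$. For a finite index set $F$ put $\sigma_F=\prod_{i\in F}t_i$ and $\Delta_F=\prod_{i<j\in F}(t_j-t_i)$, and write $\Delta_n=\Delta_{[n]}$. Let ${\rm Sym}$ be averaging over $S_n$.

We have $V^{\otimes n}=\sigma_n^r\Bbbk[t_1,\dots,t_n]$. In characteristic zero the $n$-th symmetric power of $V$ is the space of symmetric tensors, so
$$S^n=\sigma_n^r\Lambda_n,\qquad u_{f_1}\cdots u_{f_n}\leftrightarrow{\rm Sym}\big(f_1(t_1)\cdots f_n(t_n)\big).$$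
In these terms the product of $S$ is
$${\rm Sym}(F)\,{\rm Sym}(G)={\rm Sym}\big(F(t_1,\dots,t_n)\,G(t_{n+1},\dots,t_{n+m})\big).\tag{3}$$
Since $\{u_f,u_{f_1}\cdots u_{f_n}\}$ is the sum over $i$ of the products with $f_i$ replaced by $ff_i'-f'f_i$, the operator $\{u_f,\cdot\}$ on $S^n$ is
$$e(f)=\sum_{i=1}^n\big(f(t_i)\partial_i-f'(t_i)\big).\tag{4}$$

Example ($r=2$): $e_1e_3-e_2^2$ is $\tfrac12(t_1^2t_2^4+t_1^4t_2^2)-t_1^3t_2^3=\tfrac12\sigma_2^2\Delta_2^2$. For $f=t^2$ the operator (4) multiplies it by $2(t_1+t_2)+2(t_1+t_2)-2(t_1+t_2)=2(t_1+t_2)$. The result $\sigma_2^2\Delta_2^2(t_1+t_2)$ is indeed $2e_1e_4-2e_2e_3$.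

Let $X_{n,N}\subseteq\Bbbk^n$ be the set of points with at most $N$ distinct coordinates.

**Lemma 2.** $Q_N$ is homogeneous, and $(Q_N)_n=\{\sigma_n^rf:\ f\in\Lambda_n,\ f|_{X_{n,N}}=0\}$.

*Proof.* $\psi_N$ turns the degree in $S$ into the degree in the $a_i$, so its kernel is homogeneous. Put $\alpha_i=a_iz_i^{-r}$. Multiplying out $\prod_k\sum_i\alpha_if_k(z_i)$ and using linearity gives, for $F=\sigma_n^rf\in S^n$,
$$\psi_N(F)=\sum_{\varphi:[n]\to[N]}\alpha_{\varphi(1)}\cdots\alpha_{\varphi(n)}\,F(z_{\varphi(1)},\dots,z_{\varphi(n)}).$$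
The coefficient of $\alpha_1^{k_1}\cdots\alpha_N^{k_N}$ is a positive integer times $F$ evaluated with $k_i$ arguments equal to $z_i$. All these vanish as polynomials in $z$ if and only if the same holds for $f$. As $\Bbbk$ is infinite and $f$ is symmetric, this says exactly that $f$ vanishes on $X_{n,N}$. $\square$

Is (∗) just commutative algebra? It would be, if the ring $S/Q_N\cong\psi_N(S)$ were noetherian, but this already fails for $N=1$. The ring $\psi_1(S)$ is generated by the elements $az^k$, $k\ge0$, so $\psi_1(S)=\Bbbk+a\,\Bbbk[z,a]$. The ideal generated by $a,az,\dots,az^k$ has, in degree one in $a$, only the span of these elements, so it does not contain $az^{k+1}$. These ideals form an infinite strictly ascending chain. So the operators $\{u_f,\cdot\}$ must be used, both for (c) and for (∗).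

## 5. Composing first-order operators along a diagonal

This section generalizes (2): it computes combinations of compositions of operators such as (4).

For $\lambda\in\Bbbk$, a variable $y$ and a polynomial $f$, put $\varepsilon(f)=f(y)\partial_y+\lambda f'(y)$. For $K=\sum f_1(s_1)\cdots f_p(s_p)$, a polynomial in auxiliary variables ("points") $s_1,\dots,s_p$, put $\varepsilon_K=\sum\varepsilon(f_1)\cdots\varepsilon(f_p)$. This depends only on $K$.

**Lemma 3.** (i) $\varepsilon_K=\sum_{|\alpha|+\beta=p}c_{\alpha\beta}\,(\partial_s^\alpha K)|_{s_1=\dots=s_p=y}\,\partial_y^\beta$, with constants $c_{\alpha\beta}$ depending only on $p$ and $\lambda$. Hence $\varepsilon_K=0$ if $(s_i-s_j)^{p+1}$ divides $K$ for some $i\ne j$. (ii) If $p=2$ and $K=(s_1-s_2)^2G$, then $\varepsilon_K$ is multiplication by $2\lambda(1-\lambda)\,G(y,y)$.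

*Proof.* (i) By linearity take $K=\prod_if_i(s_i)$ and induct on $p$; for $p=0$ both sides are constants. In the inductive step we compose on the left with one more operator:
$$(f\partial+\lambda f')\circ\Big(\prod_if_i^{(\alpha_i)}\Big)\partial^\beta=f\Big(\prod_if_i^{(\alpha_i)}\Big)'\partial^\beta+f\prod_if_i^{(\alpha_i)}\,\partial^{\beta+1}+\lambda f'\prod_if_i^{(\alpha_i)}\,\partial^\beta .$$
Every term on the right contains exactly one more derivative in total, with a universal coefficient. If $(s_i-s_j)^{p+1}\mid K$, all derivatives of $K$ of order $\le p$ vanish on $s_i=s_j$, so every coefficient is $0$.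

(ii) We compute
$$(f\partial+\lambda f')(g\partial+\lambda g')=fg\,\partial^2+(fg'+\lambda fg'+\lambda f'g)\,\partial+\lambda fg''+\lambda^2f'g'.$$
For $K=(s_1-s_2)^2G$ the value and the first derivatives vanish on the diagonal, so the coefficients of $\partial^2$ and $\partial$ are $0$. On the diagonal $\partial_{s_2}^2K=2G$ and $\partial_{s_1}\partial_{s_2}K=-2G$, so the last two terms give $2\lambda G-2\lambda^2G$. $\square$

For $\lambda=-1$ the constant is $-4$. With $K=(s_1-s_2)^2s_1^as_2^b$ this is (2).

Now take several variables. Let $A$ be a finite set, $y_a$ ($a\in A$) variables, $\lambda_a\in\Bbbk$, $\varepsilon_a(f)=f(y_a)\partial_{y_a}+\lambda_af'(y_a)$ and $e(f)=\sum_a\varepsilon_a(f)$. For $K=\sum b\,f_1(s_1)\cdots f_q(s_q)$, with coefficients $b$ from a commutative ring which always stand on the left and are never differentiated, put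
$$E_K=\sum b\,e(f_1)\cdots e(f_q)=\sum_{\varphi:[q]\to A}E_K^\varphi,\qquad E_K^\varphi=\sum b\,\varepsilon_{\varphi(1)}(f_1)\cdots\varepsilon_{\varphi(q)}(f_q).\tag{5}$$
So $\varphi$ records which variable each point is sent to.

**Lemma 4.** (a) If the points $s_i,s_j$ ($i\neq j$) lie in the same fibre of $\varphi$, that fibre has $p$ elements, and $(s_i-s_j)^{p+1}$ divides $K$, then $E_K^\varphi=0$. (b) Suppose every fibre of $\varphi$ has one or two elements, $\lambda_a=0$ whenever $\varphi^{-1}(a)$ has one element, and $K=G\prod(s_i-s_j)^2$, the product over the two-element fibres $\{i,j\}$. Then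
$$E_K^\varphi=\prod_{|\varphi^{-1}(a)|=2}2\lambda_a(1-\lambda_a)\cdot G\big|_{s_j=y_{\varphi(j)}}\cdot\prod_{|\varphi^{-1}(a)|=1}\partial_{y_a}.$$

*Proof.* Operators with different indices commute, so we may collect the operators of each fibre, keeping their order inside the fibre, and apply Lemma 3(i) fibre by fibre. Thus $E_K^\varphi$ is a combination, with constant coefficients, of the operators $(\partial_s^\alpha K)|_{s_j=y_{\varphi(j)}}\prod_a\partial_{y_a}^{\beta_a}$, where $\beta_a+\sum_{j\in\varphi^{-1}(a)}\alpha_j=|\varphi^{-1}(a)|$ for every $a$.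

(a) Derivatives in points outside the fibre do not affect divisibility by $(s_i-s_j)^{p+1}$. The derivatives inside the fibre have total order at most $p$, so a factor $s_i-s_j$ survives, and it vanishes under the specialization.

(b) By linearity let $G$ be a coefficient $b$ times a product of polynomials $G_a$, each in the points of one fibre. Then $E_K^\varphi$ is the product of one-fibre operators: for a two-element fibre Lemma 3(ii) gives $2\lambda_a(1-\lambda_a)G_a(y_a,y_a)$, and for a one-element fibre we get $G_a(y_a)\partial_{y_a}$, since $\lambda_a=0$. $\square$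

## 6. A nonzero homogeneous Poisson ideal contains some $Q_N$

Let $J\neq0$ be a homogeneous Poisson ideal. If $J_0\ne0$ then $J=S$. So in all cases there are $d\ge1$ and $0\neq\sigma_d^rg\in J_d$ with $g\in\Lambda_d$. We want $\sigma_n^rf\in J$ for all $f\in\Lambda_n$ vanishing on $X_{n,N}$, for a suitable $N$. The plan is: first make $J_d$ closed under many multiplications (A1, A2); then trade high powers of small discriminants for one $\Delta_b^2$ in more variables (A3, A4); then show that the polynomials $\Delta_F$ generate everything that vanishes on $X_{n,N}$ (A5, A6).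

**Step A1.** This step makes $J_d$ stable under multiplication operators: *there is an even $E\ge2$ with $\sigma_d^{2r}\Delta_d^E\,\kappa\,J_d\subseteq J_d$ for all $\kappa\in\Lambda_d$.*

Take $2d$ points $s_i,s_i'$ ($1\le i\le d$), put $m=2d+1$ and
$$K=\prod_i(s_is_i')^r(s_i-s_i')^2\prod_{i<j}\big[(s_i-s_j)(s_i-s_j')(s_i'-s_j)(s_i'-s_j')\big]^m\,\kappa(s_1,\dots,s_d)\in V^{\otimes2d}.$$
Apply (5) to the operators (4), so the variables are $t_1,\dots,t_d$ and all parameters are $-1$. Since every $e(f)$ with $f\in V$ preserves $J_d$, so does $E_K$. If a fibre of $\varphi$ contains points of two different pairs, then $E_K^\varphi=0$ by Lemma 4(a), because fibres have at most $2d$ elements and $m=2d+1$. Otherwise the $d$ pairs occupy disjoint nonempty subsets of the $d$ variables. So each pair goes to a single variable, and $\varphi$ comes from a bijection. Lemma 4(b) then gives a factor $2(-1)(1-(-1))=-4$ per pair, times the value of the remaining factor of $K$. That value is $\sigma_d^{2r}\Delta_d^{4m}\kappa$ for each of the $d!$ bijections, because this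 polynomial is symmetric. Hence $E_K=(-4)^dd!\,\sigma_d^{2r}\Delta_d^{4m}\kappa$, and $E=4m$ works.

**Step A2.** This step removes the unknown polynomial $g$: *there is an even $P\ge2$ with $\sigma_d^r(\sigma_d\Delta_d)^P\Lambda_d\subseteq J_d$.*

Let $\mathfrak j=\{p\in\Lambda_d:\sigma_d^rp\,\Lambda_d\subseteq J_d\}$, an ideal of $\Lambda_d$. By A1 it contains $\sigma_d^{2r}\Delta_d^Eg\ne0$. Put $X_f=\sum_if(t_i)\partial_i$. From (4),
$$e(f)(\sigma_d^rp)=\sigma_d^r(X_fp+\nu_fp),\qquad\nu_f=\sum_i\Big(\frac{rf(t_i)}{t_i}-f'(t_i)\Big)\in\Lambda_d .$$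
So for $p\in\mathfrak j$ and $q\in\Lambda_d$,
$$\sigma_d^rX_f(p)\,q=e(f)(\sigma_d^rpq)-\sigma_d^rp\,(X_fq+\nu_fq)\in J_d .$$
Thus $X_f\mathfrak j\subseteq\mathfrak j$ for all $f\in V$. Let $R=\Bbbk[t_1,\dots,t_d][(\sigma_d\Delta_d)^{-1}]$. The ideal $\mathfrak jR$ is stable under the derivations $X_f$. The matrix $(t_i^{k+r})_{0\le k<d,\,1\le i\le d}$ has determinant $\pm\sigma_d^r\Delta_d$, a unit of $R$, so each $\partial_i$ is an $R$-combination of the $X_{t^{k+r}}$, $0\le k<d$. Hence $\mathfrak jR$ is stable under all $\partial_i$. Then $\mathfrak jR\cap\Bbbk[t_1,\dots,t_d]$ is a nonzero ideal stable under all $\partial_i$. A nonzero element of least total degree in it is killed by all $\partial_i$, hence is a constant, as the characteristic is zero. So $1\in\mathfrak jR$, which means $(\sigma_d\Delta_d)^P=\sum_lp_lc_l$ for some $P$, which we may take even and $\ge2$, with $p_l\in\mathfrak j$ and $c_l\in\Bbbk[t_1,\dots,t_d]$. The left side is symmetric and so are the $p_l$. Averaging over $S_d$ replaces the $c_l$ by symmetric polynomials, so $(\sigma_d\Delta_d)^P\in\mathfrak j$.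

**Step A3.** This step expresses one Vandermonde product in many variables by high powers in $d$ variables: *there is $b\ge\max(d,2)$ such that $\Delta_b$ lies in the ideal of $\Bbbk[t_1,\dots,t_b]$ generated by all $(\sigma_D\Delta_D)^P$, $D\subseteq[b]$, $|D|=d$.*

For $d=1$ take $b=P+1$: every term of the determinant $\det(t_j^l)_{1\le j\le P+1,\,0\le l\le P}$ contains some $t_j^P$. In general put $b_0=0$, $b_i=b_{i-1}+iP+1$, $b=b_d$. As $P\ge2$, $b\ge\max(d,3)$. We show by induction on $i$ that for $|B|=b_i$ the polynomial $\Delta_B$ lies in the ideal generated by $(\sigma_D\Delta_D)^P$ with $D\subseteq B$, $|D|=i$. For $i=0$ this ideal is $(1)$. For $i\ge1$ write $B=B_1\sqcup F$ with $|B_1|=b_{i-1}$, $|F|=iP+1$. Then $\Delta_B$ is a multiple of $\Delta_{B_1}\Delta_F$, and by induction $\Delta_{B_1}=\sum_Dc_D(\sigma_D\Delta_D)^P$ with $D\subseteq B_1$, $|D|=i-1$. Fix such a $D$ and let $\theta_D(t)=t\prod_{k\in D}(t-t_k)$, monic of degree $i$. Since $\theta_D^P$ is monic of degree $iP$, modulo the ideal $(\theta_D(t_j)^P:j\in F)$ we have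
$$t_j^{iP}=\sum_{l<iP}\rho_l\,t_j^l\qquad(j\in F),$$
with the *same* $\rho_l\in\Bbbk[t_k:k\in D]$ for all $j\in F$. So modulo this ideal the last column of the matrix $(t_j^l)_{j\in F,\,0\le l\le iP}$ is a combination of the others, and its determinant $\pm\Delta_F$ vanishes. Thus $\Delta_F\in(\theta_D(t_j)^P:j\in F)$. Finally
$$(\sigma_D\Delta_D)^P\theta_D(t_j)^P=(\sigma_{D\cup\{j\}}\Delta_{D\cup\{j\}})^P,$$
because $P$ is even, so the sign does not matter. This completes the induction.

**Step A4.** This step brings A3 into the ideal: *$\sigma_b^r\Delta_b^2\Lambda_b\subseteq J_b$.*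

For $p\in\Lambda_b$, A3 gives $\Delta_b^2p=\sum_Dc_D(\sigma_D\Delta_D)^P$ with polynomials $c_D$. Multiply by $\sigma_b^r$ and average over $S_b$; the left side is already symmetric. Averaging is insensitive to relabelling the variables, so in each term we may take $D=\{1,\dots,d\}$ and $c_D=c'(t_1,\dots,t_d)\,c''(t_{d+1},\dots,t_b)$. By (3) the averaged term is the product in $S$ of $\sigma_d^r(\sigma_d\Delta_d)^P\,{\rm Sym}(c')$, which lies in $J_d$ by A2, and an element of $S^{b-d}$.

**Step A5.** This step describes the polynomials that vanish on $X_{n,N}$.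

**Lemma 5.** For $N\ge1$, if $f\in\Bbbk[t_1,\dots,t_n]$ vanishes on $X_{n,N}$, then $f\in(\Delta_F:F\subseteq[n],\ |F|=N+1)$.

*Proof.* Use the lexicographic order with $t_n>\dots>t_1$. For $F=\{i_0<\dots<i_N\}$ the leading monomial of $\Delta_F$ is $\prod_jt_{i_j}^{j}$, with coefficient $1$. Call $t^\alpha$ *$N$-standard* if there are no $i_0<\dots<i_N$ in $[n]$ with $\alpha_{i_j}\ge j$ for all $j$, that is, if none of these leading monomials divides it. (For $n=2$, $N=1$ the only leading monomial is $t_2$, the $1$-standard monomials are the powers of $t_1$, and a polynomial in $t_1$ that vanishes on the diagonal is $0$.) By the division algorithm, $f=\sum c_F\Delta_F+f_1$ with $f_1$ a combination of $N$-standard monomials. Among $N+1$ coordinates of a point of $X_{n,N}$ two agree, so all $\Delta_F$ with $|F|=N+1$ vanish on $X_{n,N}$, and hence so does $f_1$. It remains to prove, for all $n,N\ge0$, the statement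

$L(n,N)$: a combination of $N$-standard monomials in $n$ variables that vanishes on $X_{n,N}$ is $0$.

Induct on $n$. The set $X_{0,N}$ is one point, so $L(0,N)$ holds. For $n\ge1$ there are no $0$-standard monomials, so $L(n,0)$ holds. Let $n,N\ge1$, let $f$ be as in $L(n,N)$ and write $f=\sum_jf_j(t')t_n^j$ with $t'=(t_1,\dots,t_{n-1})$. The monomials of each $f_j$ are $N$-standard. For $j\ge N$ they are even $(N-1)$-standard, since otherwise a sequence $i_0<\dots<i_{N-1}$ with the forbidden inequalities could be prolonged by $i_N=n$. If $t'\in X_{n-1,N-1}$, then $(t',s)\in X_{n,N}$ for all $s\in\Bbbk$, so all $f_j(t')=0$, as $\Bbbk$ is infinite. By $L(n-1,N-1)$, $f_j=0$ for $j\ge N$. If $t'$ has exactly $N$ distinct coordinates, then $f(t',\cdot)$ has degree $<N$ and vanishes at these $N$ values, so all $f_j(t')=0$. Thus every $f_j$ vanishes on $X_{n-1,N}$, and $f_j=0$ by $L(n-1,N)$. $\square$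

**Step A6.** This step concludes: *$Q_{b-1}\subseteq J$.*

Let $N=b-1\ge1$ and let $\sigma_n^rf\in(Q_N)_n$. By Lemma 2, $f\in\Lambda_n$ vanishes on $X_{n,N}$, so $f=\sum_F\Delta_Fc_F$ with $|F|=b$, by Lemma 5. Average over $S_n$. After relabelling, and up to sign, each term has $F=\{1,\dots,b\}$ and is the average of some $\Delta_bc$. Averaging first over $S_b$ turns $\Delta_bc$ into $\Delta_b$ times the antisymmetrization of $c$ in $t_1,\dots,t_b$. That is divisible by $\Delta_b$, so we get $\Delta_b^2\tilde c$ with $\tilde c$ symmetric in $t_1,\dots,t_b$. Write $\tilde c$ as a sum of products $c'(t_1,\dots,t_b)\,c''(t_{b+1},\dots,t_n)$ with $c'\in\Lambda_b$. By (3), $\sigma_n^rf$ is a sum of products in $S$ of elements $\sigma_b^r\Delta_b^2c'$ and elements of $S^{n-b}$. By A4 it lies in $J$. This proves Theorem 1(c). $\square$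

## 7. The rings $B_N$ and the modules $M_N(\mu;\lambda)$

We turn to (∗). The ring $\psi_N(S)$ is not noetherian, but it sits inside a good ring. Let $N\ge0$. In $\Bbbk[z_1,\dots,z_N,a_1,\dots,a_N]$ put $\xi(p)=\sum_ia_ip(z_i)$ for a polynomial $p$ in $t$ (its coefficients may involve $z$), $\xi_j=\xi(t^j)$, $\chi(t)=\prod_i(t-z_i)$, and
$$\tilde B_N=\Bbbk[z_1,\dots,z_N][\xi_0,\dots,\xi_{N-1}],\qquad B_N=\Bbbk[z]^{S_N}[\xi_0,\dots,\xi_{N-1}].$$
The elements $z_1,\dots,z_N,\xi_0,\dots,\xi_{N-1}$ are algebraically independent, since the $\xi_j$ arise from the $a_i$ by the Vandermonde matrix of $z$. As $\xi(t^k\chi)=0$ for $k\ge0$, all $\xi(t^j)$, $j\ge0$, lie in $B_N$. Let $S_N$ permute the pairs $(z_i,a_i)$; it permutes the $z_i$ and fixes the $\xi_j$. So $B_N=\tilde B_N^{S_N}$, and $\tilde B_N$ is finite over $B_N$. The map $\psi=\psi_N$ is $u_f\mapsto\xi(f/t^r)$, so $\psi(S)\subseteq B_N$. For $N=1$: $\tilde B_1=B_1=\Bbbk[z,a]$ and $\psi(S)=\Bbbk+aB_1$.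

For $g\ge0$ put $\tilde C=\tilde B_N[y_1,\dots,y_g]$ and $C=B_N[y_1,\dots,y_g]$. The extra variables $y_a$ are not needed for the statement of (∗), but the induction will produce them. For $f\in V$ let $X_f$ be the derivation of $\Bbbk[z,a,y]$ with
$$X_f(z_i)=f(z_i),\qquad X_f(y_a)=f(y_a),\qquad X_f(a_i)=\Big(\frac{rf}t-f'\Big)(z_i)\,a_i.$$

*$X$ is a Lie action.* Let $w=fg'-f'g$. On $z_i$ and $y_a$ clearly $[X_f,X_g]=X_w$. On $a_i$ the commutator multiplies by the value at $z_i$ of
$$f\Big(\frac{rg}t-g'\Big)'-g\Big(\frac{rf}t-f'\Big)'=r\,\frac{fg'-gf'}t-(fg''-gf'')=\frac{rw}t-w',$$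
where the terms $\mp rfg/t^2$ cancel and $w'=fg''-f''g$. So $[X_f,X_g]=X_w$.

*$X$ preserves the rings and matches the Poisson bracket.* For $p\in\Bbbk[t]$,
$$X_f\xi(p)=\xi\Big(fp'+\Big(\frac{rf}t-f'\Big)p\Big).\tag{6}$$
So $X_f$ preserves $\tilde C$ and $C$. It commutes with $S_N$ and with permutations of the $y_a$. For $p=g/t^r$ the argument on the right of (6) is $(fg'-f'g)/t^r$, so $X_f\psi(u_g)=\psi(\{u_f,u_g\})$, and by the Leibniz rule
$$X_f\psi(s)=\psi(\{u_f,s\})\qquad(s\in S).\tag{7}$$
In particular $Q_N=\ker\psi$ is a Poisson ideal.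

**Definition (the modules).** For $\mu\in\mathbb Z^N$, $\lambda\in\mathbb Z^g$, let $M_N(\mu;\lambda)$ be the space $\tilde C$, on which $S$ acts by multiplication via $\psi$ and $W$ acts by
$$e(f)=X_f+\sum_i\mu_if'(z_i)+\sum_a\lambda_af'(y_a).$$
An *$(S,W)$-submodule* is a subspace stable under $\psi(S)$ and all $e(f)$, $f\in V$. A subquotient is called *noetherian* if its $(S,W)$-submodules satisfy ACC.

This is a Lie action, since $X_f(g')-X_g(f')=fg''-gf''=(fg'-f'g)'$ at each $z_i$ and each $y_a$. Moreover
$$e(f)(bv)=X_f(b)\,v+b\,e(f)v\qquad(b\in\tilde C).\tag{8}$$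
Submodules, quotients and extensions of noetherian objects are noetherian. Two examples will recur. $M_1(0;\emptyset)=\Bbbk[z,a]$ carries the operators $X_f$. And $M_0(\emptyset;\lambda)$ for $g=1$ is $\Bbbk[y]$ with $e(f)=f\partial_y+\lambda f'$, where every $u_f\in S$ acts as $0$.

**Theorem 6.** Every $M_N(\mu;\lambda)$ is noetherian.

*Theorem 6 implies (∗).* By (7), Poisson ideals containing $Q_N$ correspond to the $(S,W)$-submodules of $S/Q_N\cong\psi(S)$, which is itself a submodule of $M_N(0;\emptyset)$.

**Semi-invariants.** We shall filter the modules by elements $p$ for which $X_f(p)$ is a multiple of $p$; for example $X_f(y_a)=f(y_a)=\frac{f(y_a)}{y_a}y_a$. Put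
$$h_i=\xi\Big(\prod_{j\ne i}(t-z_j)\Big)=a_i\prod_{j\neq i}(z_i-z_j)\in\tilde B_N,\qquad h=\det\big(\xi(t^{i+j})\big)_{0\le i,j<N}\in B_N.$$
The matrix in the second definition is $Z^{T}\,{\rm diag}(a)\,Z$ with $Z=(z_c^i)$, so $h=\prod_ia_i\prod_{i<j}(z_i-z_j)^2=\pm\prod_ih_i$ (and $h=1$ if $N=0$). Each $p$ in the list
$$h_i,\quad y_a,\quad y_a-y_b\ (a<b),\quad y_a-z_i\tag{9}$$
satisfies $X_f(p)=m_f(p)\,p$ with $m_f(p)\in\tilde C$, namely
$$m_f(y_a)=\frac{f(y_a)}{y_a},\qquad m_f(y_a-w)=\frac{f(y_a)-f(w)}{y_a-w}\quad(w=y_b\text{ or }z_i),$$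
$$m_f(h_i)=\frac{rf(z_i)}{z_i}-f'(z_i)+\sum_{j\neq i}\frac{f(z_i)-f(z_j)}{z_i-z_j}.$$
Extend $m_f$ additively to products of such elements; then $X_f(p)=m_f(p)p$ for products too.

**Lemma 7.** $hB_N\subseteq\psi(S)$.

*Proof.* For $0\le\nu_0<\dots<\nu_{N-1}$,
$$\det\big(\xi(t^{i+\nu_j})\big)_{i,j}=\prod_ca_c\cdot\det(z_c^i)\cdot\det(z_c^{\nu_j})=h\,s(z),$$
where $s=\det(z_c^{\nu_j})/\det(z_c^i)$ is a Schur polynomial. Every $\xi(t^k)=\psi(u_{t^{k+r}})$ lies in $\psi(S)$, so $h\,s(z)\in\psi(S)$, and also $h\,s(z)\,\xi^\beta\in\psi(S)$ for every monomial $\xi^\beta$ in the $\xi_j$. Schur polynomials span $\Bbbk[z]^{S_N}$. $\square$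

## 8. Multiplication by an invariant, and the constants in $\Bbbk[y]$

Step A1 suggests how to attack Theorem 6. Using a pair of points for each $y_a$, look for a nonzero invariant element $c$ such that every $(S,W)$-submodule $J$ satisfies $c\kappa J\subseteq J$ for all $\kappa$ in a noetherian ring over which $M=M_N(\mu;\lambda)$ is finite. Away from $c=0$, the submodules would then be under control by commutative algebra, and $M/cM$ could be left to an induction.

This hope is realistic when all $\lambda_a\notin\{0,1\}$, because a pair sent to $y_a$ contributes $2\lambda_a(1-\lambda_a)$. The exact point where it stops is $\lambda_a=0$. Take $M_0(\emptyset;0)=\Bbbk[y]$ with $e(f)=f\partial_y$. The constants $J=\Bbbk$ form a submodule, and there is no nonzero $c\in\Bbbk[y]$ with $c\,\Bbbk[y]\,J\subseteq J$. So the failure is not a defect of the method of pairs: the desired statement is false. Nor can this module be avoided. In $M_1(0;\emptyset)=\Bbbk[z,a]$ the subspace $a\,\Bbbk[z,a]$ is a submodule, and the quotient is $\Bbbk[z]$ with $e(f)=f\partial_z$,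 which is $M_0(\emptyset;0)$ with $z$ renamed $y$.

In this small example one sees what is true instead. If $J\subseteq\Bbbk[y]$ is stable under all $f\partial_y$ and contains $p$, then $f=y^r\kappa$ gives $y^r\kappa\,\partial_yp\in J$ for every $\kappa\in\Bbbk[y]$. So a submodule not contained in $\Bbbk$ has finite codimension, and ACC holds. The general version: for each variable with $\lambda_a=0$ use a *single* point, which produces $\partial_{y_a}$, and prove
$$c\,\kappa\,\partial_0J\subseteq J,\qquad\partial_0=\prod_{\lambda_a=0}\partial_{y_a}.$$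
This controls only $\partial_0J$, so one must recover information about $J$ from $\partial_0J$. In the example, $\partial_y$ loses only the constants, and $y\partial_y$ acts on the monomial $y^k$ by the scalar $k$, which is nonzero for $k>0$. The last two steps below do this in general. The value $\lambda_a=1$, where a pair also contributes $0$, is removed at the outset.

## 9. Proof of Theorem 6

We use induction on $(N,g)$ in lexicographic order, for all parameters simultaneously. If $(N,g)=(0,0)$ then $M=\Bbbk$. Fix $(N,g)$ and assume the theorem for all smaller pairs.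

**Step B1.** This step removes the parameter $1$. The map $\partial_{y_a}$ from the module with $\lambda_a=0$ to the module with $\lambda_a=1$, other parameters being equal, is surjective in characteristic zero. It is $S$-linear, because $\psi(S)\subseteq B_N$ does not involve $y$, and it is $W$-equivariant, because $\partial_y\circ f\partial_y=(f\partial_y+f')\circ\partial_y$. So a module with some $\lambda_a=1$ is a quotient of one with the same $(N,g)$ and no parameter equal to $1$. From now on no $\lambda_a$ equals $1$. Write $M=M_N(\mu;\lambda)$ and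
$$A_0=\{a:\lambda_a=0\},\quad A_2=[g]\setminus A_0,\quad G={\rm Sym}(A_0)\times{\rm Sym}(A_2),\quad\partial_0=\prod_{a\in A_0}\partial_{y_a}.$$
Let $G$ permute the $y_a$. Then $C^G=\tilde C^{S_N\times G}$ is a finitely generated algebra, $\tilde C$ is a finite $C^G$-module, $X_f$ preserves $C^G$, and $\psi(S)\subseteq B_N\subseteq C^G$. Put
$$\delta=\prod_ay_a\chi(y_a)\prod_{a<b}(y_a-y_b)\in C,\qquad q=|A_0|+2|A_2|,\qquad c=h\,\delta^{2m},$$
where $m$ is an even integer with $m\ge r$ and $m/2>q$. Since $\delta^2$ is $G$-invariant, $c\in C^G$. Up to sign $c$ is a product of elements of (9), so $X_f(c)=m_f(c)\,c$ with $m_f(c)\in\tilde C$. As $c$ and $X_f(c)$ are $S_N\times G$-invariant, $m_f(c)\in C^G$.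

**Step B2.** This step proves the replacement for "multiplication by $c$".

**Lemma 8.** If $J\subseteq M$ is an $(S,W)$-submodule, then $c\,\kappa\,\partial_0J\subseteq J$ for all $\kappa\in C^G$.

*Proof.* For $K=\sum b\,f_1(s_1)\cdots f_q(s_q)\in B_N\otimes V^{\otimes q}$ put $E_K=\sum b\,e(f_1)\cdots e(f_q)$. By Lemma 7, $hb\in\psi(S)$, so $hE_K$ preserves $J$. As operators on $\Bbbk[z,a,y]\supseteq\tilde C$, write $e(f)=e_0(f)+\sum_{a}e_a(f)$ with $e_a(f)=f(y_a)\partial_{y_a}+\lambda_af'(y_a)$ and
$$e_0(f)=\sum_i\Big[f(z_i)\partial_{z_i}+\Big(\frac{rf}t-f'\Big)(z_i)\,a_i\partial_{a_i}+\mu_if'(z_i)\Big].$$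
Operators with different indices commute, so $E_K=\sum_\varphi E_K^\varphi$ over maps $\varphi$ from the $q$ points to $\{0\}\cup[g]$. The coefficients $b$ stand on the left and are never differentiated.

Use a group of one point $s_a$ for each $a\in A_0$, and a group of two points $s_a,s_a'$ for each $a\in A_2$. Let
$$\begin{aligned}K=&\prod_{a\in A_0}(s_a\chi(s_a))^{2m}\prod_{a\in A_2}\big(s_a\chi(s_a)\,s_a'\chi(s_a')\big)^m(s_a-s_a')^2\prod_{a<b\in A_0}(s_a-s_b)^{2m}\\&\times\prod_{a\in A_0,\,b\in A_2}\big((s_a-s_b)(s_a-s_b')\big)^m\prod_{a<b\in A_2}\big((s_a-s_b)(s_a-s_b')(s_a'-s_b)(s_a'-s_b')\big)^{m/2}\\&\times\kappa(s_a:a\in[g]),\end{aligned}$$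
where $\kappa(s_a:a\in[g])$ is $\kappa$ with each $y_a$ replaced by $s_a$. Since $m\ge r$ and the coefficients of $\chi$ lie in $\Bbbk[z]^{S_N}$, indeed $K\in B_N\otimes V^{\otimes q}$.

*Terms with $\varphi^{-1}(0)\ne\emptyset$ vanish.* If $N=0$ then $e_0=0$. Let $N\ge1$ and consider a composition of $p\le q$ operators $e_0(f_j)$, rewritten with all $\partial_{z_i},\partial_{a_i}$ on the right. Its coefficients are combinations of products of a monomial in the $a_i$ and one factor for each $j$, namely a derivative of $f_j$ or of $f_j/t$ at some $z_i$. Each $f_j$ enters with at most one derivative, and each of the at most $p-1$ operators to its left adds at most one more, so the order of the derivative is at most $p\le q$. Therefore the coefficients of $E_K^\varphi$ are obtained from $K$ as follows: for each point $s_j\in\varphi^{-1}(0)$, possibly divide by $s_j$, differentiate at most $q$ times in $s_j$, and set $s_j=z_i$ for some $i$; for the other points, differentiate and specialize as in Lemma 4. Fix one $s_j\in\varphi^{-1}(0)$. Since $(s_j\chi(s_j))^m$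 divides $K$, the factor $\chi(s_j)^m$ divides both $K$ and $K/s_j$. It involves no other point, so the operations in the other points keep this divisibility. As $m>q$, after at most $q$ derivatives a factor $\chi(s_j)$ remains, and it vanishes at $s_j=z_i$.

*Terms mixing two groups vanish.* Let $\varphi$ map all points to $[g]$. If two points of different groups have the same image, then their difference divides $K$ at least $m/2\ge q+1$ times, and $E_K^\varphi=0$ by Lemma 4(a). Otherwise the $g$ groups occupy disjoint nonempty subsets of $[g]$, so $\varphi$ is given by a bijection $\pi:[g]\to[g]$ from groups to variables.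

*The remaining terms.* A pair sent to $y_b$ contributes $2\lambda_b(1-\lambda_b)$: this follows by applying Lemma 3(ii) to its fibre. The factor is $0$ for $b\in A_0$ and nonzero for $b\in A_2$, as $\lambda_b\ne0,1$ there. So only those $\pi$ contribute that map $A_2$ to $A_2$, that is, $\pi\in G$. For these, single points go to variables with $\lambda_b=0$, and Lemma 4(b) applies. Remove the factors $(s_a-s_a')^2$ from $K$ and set all points of group $a$ equal to $y_a$: in each of the five products the exponents add up to $2m$, and we get $\delta^{2m}\kappa$. This is $G$-invariant, so every $\pi\in G$ gives the same value. Hence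
$$E_K=|G|\prod_{b\in A_2}2\lambda_b(1-\lambda_b)\cdot\delta^{2m}\kappa\,\partial_0$$
with a nonzero constant, and $hE_K$ is a nonzero constant times $c\kappa\partial_0$. $\square$

**Step B3.** This step uses the induction hypothesis to control everything modulo powers of $c$.

**Lemma 9.** $M/c^lM$ is noetherian for all $l\ge1$.

*Proof.* Up to sign, $c^l$ is a product of elements $p$ of the list (9).

*The elements of (9) are pairwise non-associate primes of the polynomial ring $\tilde C$, and each $\tilde C/p$ is a polynomial ring.* For $y_a$, $y_a-y_b$ and $y_a-z_i$ all of this is clear. For $h_i$, order the indices with $i$ last, say $j_1,\dots,j_{N-1},i$. The values of $\xi$ on the Newton polynomials $1,\ t-z_{j_1},\ (t-z_{j_1})(t-z_{j_2}),\dots,\prod_{j\ne i}(t-z_j)$ are obtained from $\xi_0,\dots,\xi_{N-1}$ by a unitriangular change over $\Bbbk[z]$. So they are polynomial generators of $\tilde B_N$ over $\Bbbk[z]$, and the last of them is $h_i$. The $h_i$ have degree $1$ in the $\xi_j$, unlike the other elements. They have coefficient $1$ at $\xi_{N-1}$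 and, if $N\ge2$, coefficient $-\sum_{j\ne i}z_j$ at $\xi_{N-2}$. So they are pairwise distinct and non-associate.

*Reduction to one prime.* Multiplying the prime factors of $c^l$ one at a time gives a finite filtration of $M/c^lM$ with factors $uM/upM$, where $u$ is a product of elements of (9) and $p$ is in (9). By (8), $e(f)(uv)=u\big(e(f)+m_f(u)\big)v$. So these are $(S,W)$-modules, and via $v\mapsto uv$ the factor is $\tilde C/p$ with $W$-action $e(f)+m_f(u)$. Write $u=p^ju_1$ with $p\nmid u_1$. Multiplication by $u_1$ is injective on the domain $\tilde C/p$, and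
$$\big(e(f)+j\,m_f(p)\big)(u_1v)=u_1\big(e(f)+m_f(u)\big)v.$$
So the factor embeds into $T_{p,j}:=\tilde C/p$ with action $e(f)+j\,m_f(p)$, where $j\ge0$. It remains to see that each $T_{p,j}$ is noetherian.

*The case $p=y_a$.* Modulo $y_a$ both $f(y_a)/y_a$ and $f'(y_a)$ vanish, since $f\in t^2\Bbbk[t]$. So $T_{p,j}=M_N(\mu;\lambda\text{ without }\lambda_a)$.

*The case $p=y_a-y_b$.* Here $m_f(p)\equiv f'(y_b)$, so $T_{p,j}$ is an $M_N$ with $g-1$ variables, with $\lambda_b$ replaced by $\lambda_a+\lambda_b+j$.

*The case $p=y_a-z_i$.* Here $m_f(p)\equiv f'(z_i)$, so $T_{p,j}$ is an $M_N$ with $g-1$ variables, with $\mu_i$ replaced by $\mu_i+\lambda_a+j$.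

*The case $p=h_i$.* Setting $h_i=0$ amounts to giving the point $z_i$ weight zero, so that it becomes one more $y$-variable. Let $\xi^{(N-1)}$ be formed with the $z_k,a_k$, $k\ne i$, and consider the homomorphism
$$\tilde B_N\to\tilde B_{N-1}[y_0],\qquad z_i\mapsto y_0,\quad z_k\mapsto z_k\ (k\ne i),\quad\xi_j\mapsto\xi^{(N-1)}(t^j)\ (0\le j<N).$$
The functional $\xi^{(N-1)}$ kills all multiples of $\prod_{k\neq i}(t-z_k)$, in particular multiples of the image of $\chi$. So the recursion $\xi(t^k\chi)=0$, which determines the higher $\xi(t^j)$, is respected, and $\xi(t^j)\mapsto\xi^{(N-1)}(t^j)$ for all $j\ge0$. Also $h_i\mapsto0$, and the other Newton generators go to the Newton generators of $\tilde B_{N-1}$. So we get an isomorphism $\tilde B_N/h_i\cong\tilde B_{N-1}[y_0]$. It is compatible with $\psi$, and by (6) with $X_f$. Under it,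
$$m_f(h_i)\mapsto-f'(y_0)+\frac{rf(y_0)}{y_0}+\sum_{k\ne i}\frac{f(y_0)-f(z_k)}{y_0-z_k}=-f'(y_0)+m_f\Big(y_0^r\prod_{k\ne i}(y_0-z_k)\Big).$$
With $\rho=\big(y_0^r\prod_{k\ne i}(y_0-z_k)\big)^j$, the action on $T_{p,j}$ is therefore
$$X_f+\sum_{k\neq i}\mu_kf'(z_k)+(\mu_i-j)f'(y_0)+\sum_a\lambda_af'(y_a)+m_f(\rho),$$
and multiplication by $\rho$ embeds $T_{p,j}$ into $M_{N-1}\big((\mu_k)_{k\ne i};\mu_i-j,\lambda_1,\dots,\lambda_g\big)$.

The pairs that occur are $(N,g-1)$ and $(N-1,g+1)$. Both are smaller than $(N,g)$, so the induction hypothesis applies. $\square$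

Now suppose that $M$ is **not** noetherian; we derive a contradiction. Call a $C^G$-submodule of $M$ stable under all $e(f)$ a *$(C^G,W)$-submodule*. It is also an $(S,W)$-submodule.

**Step B4.** This step chooses a maximal bad quotient and shows that it has no $c$-torsion. Since $M$ is a noetherian $C^G$-module, we can choose a $(C^G,W)$-submodule $I$ maximal among those for which $M/I$ is not noetherian as an $(S,W)$-module ($I=0$ is one such). Let $\tilde I=\{v\in M:c^kv\in I\text{ for some }k\}$. It is a $C^G$-submodule, and $e(f)(c^kv)=c^k\big(k\,m_f(c)v+e(f)v\big)$ with $m_f(c)\in C^G$ shows that it is a $(C^G,W)$-submodule. As $\tilde I$ is finitely generated over $C^G$, $c^k\tilde I\subseteq I$ for some $k$. By the Artin–Rees lemma there is $l$ with $\tilde I\cap c^lM\subseteq c^k\tilde I\subseteq I$. So $\tilde I/I$ is a quotient of $\tilde I/(\tilde I\cap c^lM)$, which embeds into $M/c^lM$. By Lemma 9, $\tilde I/I$ is noetherian. If $\tilde I\neq I$, then $M/\tilde I$ is noetherian by maximality, hence so is $M/I$, a contradiction. So $\tilde I=I$: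 if $c^kv\in I$, then $v\in I$.

**Step B5.** This step applies Lemma 8 to an infinite chain above $I$. Since $M/I$ is not noetherian, there are $(S,W)$-submodules $I\subseteq J_1\subsetneq J_2\subsetneq\cdots$ of $M$. By Lemma 8, $I_i:=I+c\,C^G\partial_0J_i\subseteq J_i$. We claim that $I_i$ is a $(C^G,W)$-submodule. From $[\partial_{y_a},f(y_a)\partial_{y_a}]=f'(y_a)\partial_{y_a}$ and $\lambda_a=0$ on $A_0$ we get $e(f)\partial_0=\partial_0e(f)-\big(\sum_{a\in A_0}f'(y_a)\big)\partial_0$. So by (8), for $\kappa\in C^G$ and $v\in J_i$,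
$$e(f)(c\kappa\partial_0v)=c\Big[m_f(c)\kappa+X_f(\kappa)-\kappa\sum_{a\in A_0}f'(y_a)\Big]\partial_0v+c\,\kappa\,\partial_0e(f)v .$$
The bracket lies in $C^G$, and $e(f)v\in J_i$. This proves the claim. If $I_i\ne I$ for some $i$, then $M/I_i$ is noetherian by maximality, and the chain $J_i\subsetneq J_{i+1}\subsetneq\cdots$ above $I_i$ stabilizes, a contradiction. So $c\,\partial_0J_i\subseteq I$, and by B4
$$\partial_0J_i\subseteq I\qquad\text{for all }i.$$
If $A_0=\emptyset$, this says $J_i\subseteq I$ for all $i$, a contradiction. So let $A_0\neq\emptyset$ and put $\vartheta_a=y_a\partial_{y_a}$, $Y=\prod_{a\in A_0}y_a\in C^G$, $\vartheta=Y\partial_0=\prod_{a\in A_0}\vartheta_a$. Then $\vartheta J_i\subseteq I$.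

**Step B6.** This step shows that $I$ is large in symmetry: *$I$ is stable under all symmetric polynomials in the operators $\vartheta_a$, $a\in A_0$.*

*Localization.* By B4, $I=I_c\cap M$ inside $M_c=\tilde C_c$. The operators $e(f)$ extend to $M_c$ and preserve $I_c$, since $e(f)(c^{-k}v)=c^{-k}\big(e(f)v-k\,m_f(c)v\big)$. For $F=\sum_jb_jf_j$ with $b_j\in C^G_c$, $f_j\in V$, the operator $e(F)=\sum_jb_je(f_j)$ preserves $I_c$. It is given by the formula for $e(f)$ with $F$ in place of $f$, where $F'=dF/dt$.

*Killing all terms except those in $A_0$.* Let $\omega=\prod_{a\in A_0}(t-y_a)$, $\omega_2=\prod_{a\in A_2}(t-y_a)$, and $F=t^r\chi^2\omega_2^2F_1$ with $F_1\in C^G_c[t]$; the coefficients of $\chi,\omega,\omega_2$ lie in $C^G$. Then $F$, $F'$ and $F/t$ vanish at all $z_i$; $F$ and $F'$ vanish at $y_a$ for $a\in A_2$; and $\lambda_a=0$ on $A_0$. So $e(F)=\sum_{a\in A_0}F(y_a)\partial_{y_a}$.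

*Prescribing the values $F(y_a)$.* We claim that $t^r\chi^2\omega_2^2$ is invertible in $C_c^G[t]/(\omega)$, a free $C^G_c$-module of finite rank. It suffices that multiplication by this element has unit determinant. After extension to $C_c$, where the differences $y_a-y_b$ are units, the Chinese remainder theorem identifies the ring with a product of copies of $C_c$ by evaluation at the $y_a$, $a\in A_0$. So the determinant is
$$n=\prod_{a\in A_0}y_a^r\,\chi(y_a)^2\,\omega_2(y_a)^2.$$
It is $G$-invariant and divides $\delta^{2r}$ in $C$; the quotient is then $G$-invariant too. Moreover $\delta^2\in C^G$ divides $c=h\delta^{2m}$ in $C^G$, so $\delta^2$ is a unit of $C^G_c$. Hence so is $n$, which proves the claim. So for each $j\ge0$ we can choose $F_1$ with $F\equiv t^j\bmod\omega$, that is, $F(y_a)=y_a^j$ for $a\in A_0$. Therefore the operators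
$$D_j=\sum_{a\in A_0}y_a^j\,\partial_{y_a}\qquad(j\ge0)$$
preserve $I_c$.

*The $D_j$ and $C_c^G$ generate all invariant operators.* Let $P$ be a $G$-invariant element of the algebra $C_c\langle\partial_{y_a}:a\in A_0\rangle$ of differential operators. We show by induction on the order that $P$ lies in the algebra generated by $C^G_c$ and the $D_j$. In order $0$ we have $P\in C_c^G$. In general the symbol of $P$ lies in $C_c[\zeta_a:a\in A_0]^G$, where $\zeta_a$ is the symbol of $\partial_{y_a}$. Put $d_j=\sum_{a\in A_0}y_a^j\zeta_a$ for $0\le j<|A_0|$. The Vandermonde determinant of $(y_a)_{a\in A_0}$ divides $\delta$, so it is a unit in $C_c$, and $C_c[\zeta]=C_c[d_0,\dots,d_{|A_0|-1}]$ is a polynomial ring in the $d_j$. So the symbol is $\sum_\beta b_\beta d^\beta$ with unique $b_\beta\in C_c$. As the $d_j$ are $G$-invariant, uniqueness gives $b_\beta\in C^G_c$. Then $P-\sum_\beta b_\beta D^\beta$, with the $D_j$ multiplied in a fixed order, is $G$-invariant of lower order.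

Symmetric polynomials in the $\vartheta_a$ are $G$-invariant, so they preserve $I_c$. They also preserve $M$, hence they preserve $I=I_c\cap M$.

**Step B7.** This step recovers $J_i$ from $\vartheta J_i$ and reaches the contradiction. For a multiset $\mathbf k$ of $|A_0|$ nonnegative integers let $M_{\mathbf k}$ be spanned by the elements $b\prod_{a\in A_0}y_a^{k_a}$ with $b$ not involving the $y_a$, $a\in A_0$, and with exponents $(k_a)$ forming the multiset $\mathbf k$. Then $M=\bigoplus_{\mathbf k}M_{\mathbf k}$. A symmetric polynomial in the $\vartheta_a$ acts on $M_{\mathbf k}$ by a scalar, its value at the exponents, and these scalars separate distinct multisets. So finitely many components can be separated by suitable symmetric polynomials in the $\vartheta_a$, and B6 gives $I=\bigoplus_{\mathbf k}(I\cap M_{\mathbf k})$.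

Let $v\in J_i\cap YM$ and $v=\sum v_{\mathbf k}$. All $\mathbf k$ occurring have only positive entries. By B5, $\vartheta v=\sum_{\mathbf k}\big(\prod\mathbf k\big)v_{\mathbf k}\in I$, where $\prod\mathbf k\neq0$ is the product of the entries. So every $v_{\mathbf k}\in I$, and $v\in I$. Thus $J_i\cap YM\subseteq I$. Since $Y$ divides $\delta$, and hence $c$, we have $cM\subseteq YM$, and therefore
$$J_i\cap cM=I\cap cM\qquad\text{for all }i .$$
By Lemma 9 with $l=1$, the chain $J_i+cM$ stabilizes. So for large $i$ we have $J_i\subseteq J_{i+1}$, $J_i+cM=J_{i+1}+cM$ and $J_i\cap cM=J_{i+1}\cap cM$. By the modular law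
$$J_{i+1}=J_{i+1}\cap(J_i+cM)=J_i+(J_{i+1}\cap cM)=J_i+(J_i\cap cM)=J_i,$$
a contradiction. This proves Theorem 6, hence (∗), and with Sections 3 and 6 it proves Theorem 1. $\blacksquare$

For $r=2$ this says that all strictly ascending chains of two-sided ideals of ${\rm U}(W_+)$ are finite; equivalently, every two-sided ideal of ${\rm U}(W_+)$ is finitely generated as a two-sided ideal. Taking $r=n+1$ with $n\ge1$, the same holds for ${\rm U}(W_{\ge n})$, where $W_{\ge n}=\operatorname{span}\{e_i:i\ge n\}$, and all Poisson ideals of ${\rm Sym}(W_{\ge n})$ satisfy ACC.
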